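# Lascar strong types on an amenable type

## 1. Amenable types and Lascar distance

Suppose that a complete type $p$ over $\emptyset$ carries a finitely additive probability measure which no automorphism of the monster model can move. Must Lascar strong types and Kim–Pillay strong types agree on the realizations of $p$? And how far apart can two realizations with the same Lascar strong type be? The first guess is "yes, and at distance at most $4$", because that is the known answer when *every* type of the theory carries such a measure. If one computes a few examples, the guess becomes bolder: "yes, and at distance at most $1$". We test the bold guess in Sections 2 and 3. It fails, but only just: the true bound is $2$. First we fix the terms.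

Let $T$ be a complete first-order theory and $\mathfrak C$ its monster model: $\kappa$-saturated and strongly $\kappa$-homogeneous for a large strong limit cardinal $\kappa$, with $\kappa>2^{\aleph_0},|T|$. "Small" means of size $<\kappa$. Tuples may be infinite but are short, that is, of length $<\kappa$; we write $x,a,b$ for tuples. Put $G=\operatorname{Aut}(\mathfrak C)$. Fix $p(x)\in S(\emptyset)$ and let $X=p(\mathfrak C)$ be its set of realizations. By strong homogeneity $G$ acts transitively on $X$.

**Definition (amenable type).** Let $S_p(\mathfrak C)$ be the space of global complete types extending $p$. For a formula $\varphi(x,b)$ with parameters $b\subseteq\mathfrak C$ (it uses finitely many of the variables $x$), let $[\varphi(x,b)]$ be the clopen set of types in $S_p(\mathfrak C)$ containing it. The type $p$ is *amenable* if there is a finitely additive probability measure $\mu$ on the clopen subsets of $S_p(\mathfrak C)$ with $\mu([\varphi(x,\sigma b)])=\mu([\varphi(x,b)])$ for all $\sigma\in G$. Such a $\mu$ is called an invariant Keisler measure. The theory $T$ is *amenable* if every complete type over $\emptyset$,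 in possibly infinitely many variables, is amenable.

**Definition (strong types).** An equivalence relation is *bounded* if it has fewer than $\kappa$ classes. On tuples of a given length, $E_L$ is the finest bounded $G$-invariant equivalence relation, and $E_{KP}$ is the finest bounded equivalence relation that is type-definable over $\emptyset$. Always $E_L\subseteq E_{KP}$.

**Definition (Lascar distance and diameter).** $d_L(a,b)$ is the least $n$ for which there are $a=a_0,\dots,a_n=b$ and small models $M_1,\dots,M_n\prec\mathfrak C$ with $a_{i-1}\equiv_{M_i}a_i$ for $1\le i\le n$; it is $\infty$ if there is none. Recall that $a\,E_L\,b$ iff $d_L(a,b)<\infty$. The *Lascar diameter* of $p$ is $\sup\{d_L(a,b):a,b\in X,\ a\,E_L\,b\}$.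

The known global result says that if $T$ is amenable, then for every short tuple $\bar\alpha$ one has $[\bar\alpha]_{E_{KP}}=[\bar\alpha]_{E_L}$, and this class has Lascar diameter at most $4$. The question, from Ehud Hrushovski, Krzysztof Krupiński, and Anand Pillay, "Amenability, connected components, and definable actions", arXiv:1901.02859 (2019), is whether the same holds for one type at a time: if only $p$ is amenable, do $E_L$ and $E_{KP}$ coincide on $X$, and is the Lascar diameter of $p$ at most $4$?

To compute distances we use indiscernible sequences, through the following textbook fact.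

**Fact 1.1 (Ramsey and compactness).** Let $(c_i)_{i<\omega}$ be a sequence of tuples of the same short length and $B$ a small set. There is a $B$-indiscernible sequence $(d_i)_{i<\omega}$ such that, whenever a formula $\psi(x_0,\dots,x_n)$ over $B$ holds of $(c_{i_0},\dots,c_{i_n})$ for all $i_0<\dots<i_n$, it holds of $(d_{i_0},\dots,d_{i_n})$ for all $i_0<\dots<i_n$.

**Definition.** $\Theta(a,b)$ means: $a,b$ are the first two terms of an infinite indiscernible sequence (over $\emptyset$).

**Lemma 1.2.** If $\Theta(a,b)$, then $d_L(a,b)\le1$.

*Proof.* Let $I=(c_i)_{i<\omega}$ be indiscernible with $c_0=a$, $c_1=b$, and let $M_0$ be any small model. Fact 1.1 with $B=M_0$ gives an $M_0$-indiscernible sequence $I'$. Since $I$ is already indiscernible over $\emptyset$, every formula over $\emptyset$ has a constant truth value on increasing tuples of $I$, so $I'\equiv I$. Take $\sigma\in G$ with $\sigma(I')=I$ and put $M=\sigma(M_0)$. Then $I$ is $M$-indiscernible, so $a=c_0\equiv_Mc_1=b$. $\square$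

Note that $\Theta(a,a)$ always holds (constant sequence), and that $\Theta(a,b)$ implies $a\equiv b$. So in a chain of $\Theta$-steps starting in $X$ all points lie in $X$.

## 2. Four one-types of diameter one

In each case below there is a single $1$-type $p$ over $\emptyset$, and quantifier elimination tells us which sequences are indiscernible.

**Example 2.1 (an infinite set with equality).** The global type $\{x\ne b:b\in\mathfrak C\}$ is complete and $G$-invariant, so the measure concentrated at it shows that $p$ is amenable. Two distinct elements begin an infinite sequence of distinct elements, which is indiscernible. So all distances are at most $1$.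

**Example 2.2 (an equivalence relation $E$ with exactly two classes, both infinite).** Finite partial isomorphisms extend one point at a time: a new point equivalent to an old one goes to a new point of the corresponding class, and a new point equivalent to no old point goes to the class not used so far. So we have quantifier elimination. The sets "$x$ lies in the $i$-th class and $x\ne b$ for all $b$" determine two global types $q_1,q_2$. Automorphisms permute them, so $\mu=\frac12(\delta_{q_1}+\delta_{q_2})$ is invariant and $p$ is amenable. Two distinct elements of one class begin an infinite sequence of distinct elements of that class, which is indiscernible, so their distance is $1$. Elements of different classes are not $E_L$-equivalent, because $E$ is a bounded invariant equivalence relation. So $E_L=E_{KP}=E$ and the diameter is $1$. Note that $\mu([E(x,c)])=\frac12$.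

**Example 2.3 (dense linear order without endpoints).** The type $\{x>b:b\in\mathfrak C\}$ is complete and invariant, so $p$ is amenable. If $a<b$, then $a,b$ begin an increasing sequence; if $a>b$, a decreasing one. Both are indiscernible. The diameter is $1$.

**Example 2.4 (dense cyclic order $C$).** Here $C(a,x,b)$ says that, going around from $a$, one meets $x$ before $b$; density says that every arc $(a,b)=\{x:C(a,x,b)\}$ with $a\ne b$ is nonempty. A finite set of at least two points cuts the circle into nonempty arcs, so finite partial isomorphisms extend, and the theory is complete with quantifier elimination. Given distinct $a,b$, put $c_0=a$, $c_1=b$ and choose $c_{n+1}$ in the arc $(c_n,c_0)$. In the linear order obtained by cutting the circle at $c_0$ we have $c_1<c_2<\cdots$, so $C(c_i,c_j,c_k)$ for all $i<j<k$. By quantifier elimination the sequence is indiscernible. Hence $\Theta=X^2$, $E_L=E_{KP}=X^2$, and the diameter is $1$.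

*This $p$ is not amenable.* Suppose that $\mu$ is an invariant measure. There are infinitely many points $b$, all conjugate, and the sets $[x=b]$ are disjoint, so they have measure $0$. All ordered pairs of distinct elements are conjugate, so all arcs have the same measure $r$. If $a,b,d$ are in cyclic order, then $(a,d)$ is the disjoint union of $(a,b)$, $\{b\}$ and $(b,d)$; so $r=2r$ and $r=0$. But the whole circle is $(a,b)\cup(b,a)\cup\{a,b\}$, so $1=2r=0$, a contradiction.

In the three amenable examples we have seen $E_L=\Theta$ on $X$ and distance at most $1$. Is this what amenability means for distances? Example 2.4 says that the converse would fail. The direct implication fails too.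

## 3. A double cover of the random graph has diameter two

For distance $1$ to be the general bound, being at distance at most $1$ would have to be a transitive relation on $X$. We now build a simple amenable type on which it is not.

Let $(V,R_0)$ be the random graph, $N=V\times\{0,1\}$, $s(v,i)=(v,1-i)$, and let $R((v,i),(w,j))$ hold iff $v\ne w$ and $1_{R_0}(v,w)+i+j\equiv1\pmod2$. So passing from a point to its twin $s(\cdot)$ exchanges neighbors and non-neighbors. Let $T_0=\operatorname{Th}(N;s,R)$.

**Step 1: axioms and quantifier elimination.** The purpose is to know all types. The following hold in $N$.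

* (i) $s$ is a fixed-point-free involution; $R$ is symmetric; $R(x,y)$ implies $y\notin\{x,sx\}$; and for $y\notin\{x,sx\}$: $R(x,y)\leftrightarrow\neg R(sx,y)$.
* (ii) For all $y_1,\dots,y_n$ in distinct $s$-orbits and all $\epsilon\in\{0,1\}^n$ there is $x$ outside these orbits with $R(x,y_k)\Leftrightarrow\epsilon_k=1$ for all $k$.

For (ii), write $y_k=(w_k,j_k)$, pick by the extension property of the random graph a vertex $v\notin\{w_1,\dots,w_n\}$ with $1_{R_0}(v,w_k)\equiv\epsilon_k+j_k\pmod2$, and put $x=(v,0)$.

Let $f:A\to B$ be an isomorphism between finite $s$-closed substructures of two models of (i), (ii), and let $x$ be a new point on the left. Let $y_1,\dots,y_n$ represent the $s$-orbits of $A$. By (ii) there is $x'$ outside the orbits of the $f(y_k)$ with $R(x',f(y_k))\Leftrightarrow R(x,y_k)$. Send $x\mapsto x'$ and $sx\mapsto sx'$. By (i), the values of $R$ between $\{x,sx\}$ and $A$ are determined by the values $R(x,y_k)$, and $R$ does not hold inside $\{x,sx\}$. So the extended map is an isomorphism. This back-and-forth starts from the empty map. Hence (i), (ii) axiomatize $T_0$, which is complete with quantifier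 elimination. Since $\{a,sa\}$ always carries the same structure, there is exactly one $1$-type $p$ over $\emptyset$.

**Step 2: $T_0$ is amenable.** The purpose is to put an invariant measure on every type $p'(\bar x)\in S(\emptyset)$; the idea is to decide all relations to $\mathfrak C$ by fair coins.

Let $J$ be a set of indices such that $(x_j)_{j\in J}$ represents each $s$-orbit of coordinates exactly once; this is determined by $p'$. Let
$$Z=\{\rho\in\{0,1\}^{\mathfrak C}:\rho(sb)=1-\rho(b)\text{ for all }b\}.$$
For $\bar\rho=(\rho_j)_{j\in J}\in Z^J$ consider the set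
$$p'(\bar x)\cup\{x_j\ne b:j\in J,\ b\in\mathfrak C\}\cup\{R(x_j,b)\leftrightarrow\rho_j(b)=1:j\in J,\ b\in\mathfrak C\}.$$

It is consistent. A finite part concerns finitely many indices $j_1,\dots,j_r\in J$ and finitely many $b$'s, since the other coordinates are, according to $p'$, equal to some $x_j$ or $sx_j$. Choose $a_1,a_2,\dots,a_r$ one at a time by (ii): $a_l$ lies outside the orbits of the $b$'s and of the earlier $a_k$, has $R(a_l,b)\Leftrightarrow\rho_{j_l}(b)=1$, and has $R(a_l,a_k)$ for $k<l$ exactly when $p'$ contains $R(x_{j_l},x_{j_k})$. The demands at $b$ and $sb$ agree because $\rho_j(sb)=1-\rho_j(b)$. By quantifier elimination $(a_1,\dots,a_r)$ has the type prescribed by $p'$.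

The set determines a complete global type $q_{\bar\rho}$, because it decides all atomic formulas in terms $x_j,sx_j,b,sb$.

Choosing representatives of the $s$-orbits of $\mathfrak C$ identifies $Z$ with $\{0,1\}^{\mathfrak C/s}$. Let $\nu$ be the product over $J$ of the uniform product measures on the copies of $Z$. It is characterized by the fact that the values $\rho_j(b_k)$, for $j\in J$ and $b_k$ in distinct $s$-orbits, are independent fair coins. Replacing a representative $b$ by $sb$ complements a coin, which is again fair, so the representatives do not matter. Hence $\nu$ is invariant under $(\sigma\rho_j)(b)=\rho_j(\sigma^{-1}b)$, $\sigma\in\operatorname{Aut}(\mathfrak C)$. Put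
$$\mu([\varphi(\bar x,b)])=\nu(\{\bar\rho:\varphi(\bar x,b)\in q_{\bar\rho}\}).$$
The set on the right is clopen, since by quantifier elimination it depends on finitely many values $\rho_j(b')$. So $\mu$ is a finitely additive probability measure on the clopen subsets of $S_{p'}(\mathfrak C)$. Since $\sigma q_{\bar\rho}=q_{\sigma\bar\rho}$, it is invariant.

**Step 3: the diameter of $p$ is $2$.** We compute all distances. Let $z\notin\{a,sa\}$. By (ii) we can continue $a,z$ to an infinite sequence of points in distinct $s$-orbits such that $R$ has the same truth value on all pairs of distinct terms, namely that of $R(a,z)$. By quantifier elimination this sequence is indiscernible, so $\Theta(a,z)$ and $d_L(a,z)\le1$. Also $z\notin\{sa,s(sa)\}$, so likewise $d_L(z,sa)\le1$. Hence $d_L(a,sa)\le2$. On the other hand, let $M$ be any model. It is infinite, so there is $b\in M\setminus\{a,sa\}$, and $R(a,b)\leftrightarrow\neg R(sa,b)$. So $a\not\equiv_Msa$, and $d_L(a,sa)=2$. Thus $E_L=X^2$ and the diameter is exactly $2$. By Lemma 1.2, $\Theta(a,b)$ holds iff $b\ne sa$. $\square$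

So the bold guess is false, and any general bound is at least $2$. Here are the results; $\Theta^{\circ n}$ denotes the $n$-fold composition.

**Theorem A.** If $p$ is amenable, then $E_L\cap X^2=\Theta^{\circ4}\cap X^2$. Hence $E_L=E_{KP}$ on $X$ and the Lascar diameter of $p$ is at most $4$.

**Theorem B.** If $p$ is amenable, then on $X$
$$E_L=E_{KP}=\Theta\circ\Theta=\{(a,b):\exists x\in X\ \ \Theta(a,x)\wedge\Theta(x,b)\}.$$
So the Lascar diameter of $p$ is at most $2$.

**Theorem C.** There is an amenable theory with a $1$-type of Lascar diameter exactly $2$. The converse of Theorem B fails: some non-amenable $p$ has $E_L=E_{KP}$ and diameter $1$.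

Theorem C is proved: the first part is Steps 1–3, the second is Example 2.4. Theorem A answers both questions positively and has a short proof of its own, which we give first. No definability of the measure is used anywhere.

## 4. Thick formulas and finite approximations of $\Theta$

A measure sees formulas, not types. So we replace $\Theta$ by the formulas that it implies.

**Lemma 4.1.** $\Theta$ is type-definable over $\emptyset$ and symmetric.

*Proof.* "$(x,y,z_2,z_3,\dots)$ is indiscernible" is a partial type over $\emptyset$, and by saturation $\Theta(a,b)$ holds iff each finite part of this type is satisfiable with $x=a$, $y=b$. This is a condition on $a,b$ given by a partial type $r(x,y)$ over $\emptyset$. For symmetry, an indiscernible sequence beginning with $a,b$ extends, by compactness, to an indiscernible sequence $(c_i)_{i\in\mathbb Z}$ with $c_0=a$, $c_1=b$. The sequence $c_1,c_0,c_{-1},\dots$ is indiscernible and begins with $b,a$. $\square$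

**Definition.** $\Pi$ is the set of formulas $\theta(x,y)$ over $\emptyset$ which are symmetric, i.e. $\models\theta(x,y)\leftrightarrow\theta(y,x)$, and hold on all of $\Theta\cap X^2$.

For instance, $E\in\Pi$ in Example 2.2: an indiscernible sequence with $\neg E(c_0,c_1)$ would have three pairwise inequivalent terms. In Section 3 the formula $y\ne sx$ is in $\Pi$.

The set $\Pi$ is closed under finite conjunctions, and for $a,b\in X$:
$$\Theta(a,b)\iff\theta(a,b)\text{ for all }\theta\in\Pi. \tag{1}$$
Indeed, if $\psi\in r$, then $\psi(x,y)\wedge\psi(y,x)$ is in $\Pi$ by symmetry of $\Theta$.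

**Lemma 4.2 (thickness).** If $\theta\in\Pi$, there is no sequence $(c_i)_{i<\omega}$ in $X$ with $\neg\theta(c_i,c_j)$ for all $i\ne j$.

*Proof.* Otherwise Fact 1.1 gives an indiscernible sequence $(d_i)$ in $X$ with $\neg\theta(d_0,d_1)$, although $\Theta(d_0,d_1)$. $\square$

**Proposition 4.3 (reduction).** *Let $n\ge1$. Suppose that for all $\theta\in\Pi$ and all $c\,E_L\,c'$ in $X$ there are $c=x_0,x_1,\dots,x_n=c'$ in $X$ with $\theta(x_{i-1},x_i)$ for $1\le i\le n$. Then $E_L=E_{KP}=\Theta^{\circ n}$ on $X$, with intermediate points in $X$, and the Lascar diameter of $p$ is at most $n$.*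

*Proof.* **Step 1: from formulas to $\Theta$.** We want one chain that works for all $\theta$ at once. Let $c\,E_L\,c'$ in $X$. With $x_0=c$ and $x_n=c'$, the set
$$\bigcup_{0<i<n}p(x_i)\ \cup\ \bigcup_{1\le i\le n}\{\theta(x_{i-1},x_i):\theta\in\Pi\}$$
is finitely satisfiable, because $\Pi$ is closed under conjunction. So it is realized, and by (1) $E_L\cap X^2\subseteq\Theta^{\circ n}$. By Lemma 1.2, $d_L\le n$ on $E_L\cap X^2$. Conversely $\Theta\subseteq\{d_L\le1\}\subseteq E_L$. So $E:=E_L\cap X^2=\Theta^{\circ n}\cap X^2$. By saturation, $E$ is a type-definable (over $\emptyset$) bounded equivalence relation on $X$.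

**Step 2: from $X$ to all tuples.** To compare $E$ with $E_{KP}$, we need a bounded type-definable relation on *all* tuples of length $|x|$ that refines $E$ on $X$. Adding the complement of $X$ as one class would in general destroy type-definability, so we use orbits of a subgroup instead. Let $\bar a=(a_i)_{i<\lambda}$ represent all $E$-classes, $\lambda<\kappa$, and let $\Gamma\le G$ be the group of automorphisms that fix each $E$-class setwise. It is the kernel of the action of $G$ on $X/E$, so it is normal and $[G:\Gamma]\le|\operatorname{Sym}(\lambda)|<\kappa$, as $\kappa$ is a strong limit. For tuples $b,b'$ of length $|x|$ let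
$$F(b,b')\iff b'\in\Gamma b.$$
This is an equivalence relation, and it is $G$-invariant since $\sigma\Gamma b=\Gamma\sigma b$. It is bounded: there are at most $2^{|T|+|x|+\aleph_0}<\kappa$ many $G$-orbits, and each splits into at most $[G:\Gamma]$ many $\Gamma$-orbits.

**Step 3: $F$ is type-definable over $\emptyset$.** We claim
$$F(b,b')\iff\exists\bar y\,\Bigl[(b,\bar a)\equiv(b',\bar y)\wedge\bigwedge_iE(a_i,y_i)\Bigr].$$
If $b'=\sigma b$ with $\sigma\in\Gamma$, take $\bar y=\sigma\bar a$. Conversely, given $\bar y$, take $\sigma\in G$ with $\sigma(b,\bar a)=(b',\bar y)$. Since $E(a_i,\sigma a_i)$ for all $i$, $\sigma$ fixes every class, so $\sigma\in\Gamma$. By saturation the right side is a partial type $\rho(x,x',\bar a)$. Since $F$ is $G$-invariant, it is also defined by $\rho(x,x',\sigma\bar a)$ for each $\sigma\in G$, hence by $\exists\bar z\,(\bar z\equiv\bar a\wedge\rho(x,x',\bar z))$, which is over $\emptyset$.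

**Step 4: conclusion.** By Steps 2 and 3, $E_{KP}\subseteq F$. If $b\in X$ and $F(b,b')$, then $b'=\sigma b$ with $\sigma\in\Gamma$, so $E(b,b')$. Hence $E_{KP}\cap X^2\subseteq E=E_L\cap X^2\subseteq E_{KP}\cap X^2$. $\square$

It remains to produce chains for one formula $\theta\in\Pi$. Our only way to use the hypothesis $c\,E_L\,c'$ will be:

> (2) If $\sim$ is a $G$-invariant equivalence relation on $X$ with fewer than $\kappa$ classes, then $E_L\cap X^2\subseteq{\sim}$.

To see (2), add the complement of $X$ as one class; the result is a bounded invariant equivalence relation on all tuples of that length.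

## 5. Positive measure, and the vectors $1_{[\varphi(y,c)]}$

The measure enters by a covering argument.

**Lemma 5.1.** Let $\mu$ be an invariant Keisler measure on $S_p(\mathfrak C)$, $\theta\in\Pi$ and $c\in X$. Then $\mu([\theta(x,c)])>0$.

*Proof.* Choose $c_1,c_2,\dots\in X$ successively with $\neg\theta(c_{k+1},c_i)$ for all $i\le k$, as long as possible. As $\theta$ is symmetric, Lemma 4.2 says that this stops at some finite $k$. Then every $x\in X$ satisfies some $\theta(x,c_i)$, $i\le k$, and by saturation $S_p(\mathfrak C)=\bigcup_{i\le k}[\theta(x,c_i)]$. By invariance $1\le k\,\mu([\theta(x,c)])$. $\square$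

If $\mu([\theta(x,c)])$ were larger than $\frac12$, any two sets $[\theta(x,c)],[\theta(x,c')]$ would meet, and we would have two-step chains at once. But in Example 2.2, with $\theta=E$, the measure is exactly $\frac12$, and the two sets are disjoint for inequivalent $c,c'$. So $c\,E_L\,c'$ must be used. Let us set up vectors, so that (2) can be applied.

Let $q(y)\in S(\emptyset)$ be amenable via $\mu$ on $S_q(\mathfrak C)$. The group $G$ acts on clopen sets by $\sigma[\psi(y,b)]=[\psi(y,\sigma b)]$. On simple functions (finite linear combinations of $1_D$, $D$ clopen) put $\langle f,g\rangle=\int fg\,d\mu$, so $\langle1_D,1_{D'}\rangle=\mu(D\cap D')$. Divide by null vectors and complete to get a real Hilbert space $H$. Invariance of $\mu$ gives orthogonal operators $U_\sigma$ on $H$ with $U_\sigma1_D=1_{\sigma D}$ and $U_{\sigma\tau}=U_\sigma U_\tau$. Write $\mathbf 1$ for the constant function. By saturation every nonempty clopen set contains $\operatorname{tp}(d/\mathfrak C)$ for some $d\in q(\mathfrak C)$; we then say that $d$ *lies in* the clopen set.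

For a formula $\varphi(y,x)$ over $\emptyset$ and $d\in X$ put $\xi_d=1_{[\varphi(y,d)]}$. Then $\|\xi_d\|\le1$, $U_\sigma\xi_d=\xi_{\sigma d}$, and $\langle\xi_c,\xi_{c'}\rangle=\mu([\varphi(y,c)\wedge\varphi(y,c')])$.

The natural attempt is now this. Keep only the fact that $m=\mu([\varphi(y,c)])$ is positive, and try to show that $\langle\xi_c,\xi_{c'}\rangle>0$ whenever $c\,E_L\,c'$. If the invariant relation $\xi_c=\xi_{c'}$ on $X$ were bounded, (2) would give $\langle\xi_c,\xi_{c'}\rangle=\|\xi_c\|^2=m>0$. But it need not be bounded, and the desired conclusion itself is false for general $\varphi$.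

**Example 5.2.** In Section 3 take $q=p$, the coin measure $\mu$, and $\varphi=R$. If $c,c'$ lie in distinct $s$-orbits, then $\langle\xi_c,\xi_{c'}\rangle=\frac14$ and $\|\xi_c\|^2=\frac12$, so $\|\xi_c-\xi_{c'}\|^2=\frac12$: there are $|\mathfrak C|\ge\kappa$ different vectors $\xi_c$. And $c\,E_L\,sc$, but $[R(x,c)]\cap[R(x,sc)]=\emptyset$, so $\langle\xi_c,\xi_{sc}\rangle=0$.

There are two ways on from here. We can keep a general $\varphi$ and allow an extra point between $c$ and $c'$; this gives Theorem A. Or we can use thickness of $\theta$ a second time; this gives Theorem B. Both rest on the following standard facts.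

**Facts 5.3.** Let $H'$ be a real Hilbert space on which $G$ acts orthogonally by operators $U_\sigma$, and let $HS(H')$ be the Hilbert space of Hilbert–Schmidt operators; all of these are compact. For $v\in H'$ let $v\otimes v$ be the operator $w\mapsto\langle w,v\rangle v$. Then
$$\langle S,v\otimes v\rangle_{HS}=\langle Sv,v\rangle,\qquad\langle v\otimes v,w\otimes w\rangle_{HS}=\langle v,w\rangle^2,\qquad U_\sigma(v\otimes v)U_\sigma^{-1}=U_\sigma v\otimes U_\sigma v.$$
$G$ acts isometrically on $HS(H')$ by $S\mapsto U_\sigma SU_\sigma^{-1}$. A nonempty closed convex set has a unique element of minimal norm. If the set is $G$-invariant, then this element is $G$-fixed, by uniqueness; so it commutes with all $U_\sigma$. A nonzero compact self-adjoint operator has a nonzero eigenvalue, and the eigenspace of a nonzero eigenvalue is finite-dimensional.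

## 6. An equivariant compact operator: chains of length four

The vectors $\xi_c$ spread out too much. A compact operator $K$ brings them together: the vectors $K\xi_c$ form a relatively compact set, so "$K\xi_c=K\xi_{c'}$" is a bounded relation. If moreover $K$ is an average of the operators $\xi_e\otimes\xi_e$, then $\langle K\xi_c,\xi_{c'}\rangle$ is an average of the products $\langle\xi_c,\xi_e\rangle\langle\xi_e,\xi_{c'}\rangle$, and its positivity produces a point $e$ between $c$ and $c'$. We have no means of integrating over $e\in X$; the minimal-norm element of a convex hull takes the place of the integral.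

**Proposition 6.1.** *Let $q(y)$ be amenable via $\mu$, let $\varphi(y,x)$ be a formula over $\emptyset$, and suppose $m:=\mu([\varphi(y,c)])>0$ for $c\models p$ ($m$ does not depend on $c$). If $c,c'\in X$ and $c\,E_L\,c'$, there is $e\in X$ with $\mu([\varphi(y,c)\wedge\varphi(y,e)])>0$ and $\mu([\varphi(y,e)\wedge\varphi(y,c')])>0$.*

*Proof.* **Step 1: the operator $K$.** We want a nonzero compact operator that commutes with $G$ and is an average of the $\xi_e\otimes\xi_e$. Let $\mathcal C$ be the closed convex hull of $\{\xi_d\otimes\xi_d:d\in X\}$ in $HS(H)$. It is $G$-invariant, since $U_\sigma\xi_d=\xi_{\sigma d}$. Let $K\in\mathcal C$ have minimal norm. Then $K$ commutes with all $U_\sigma$. It is compact, and self-adjoint as a limit of self-adjoint operators. The continuous linear functional $S\mapsto\langle S\mathbf 1,\mathbf 1\rangle$ has the value $\langle\xi_d,\mathbf 1\rangle^2=m^2$ at every $\xi_d\otimes\xi_d$, hence at every element of $\mathcal C$. So $\langle K\mathbf 1,\mathbf 1\rangle=m^2>0$ and $K\ne0$.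

**Step 2: $K$ does not kill $\xi_d$.** We show that $r:=\langle K\xi_d,\xi_d\rangle$ is positive and does not depend on $d\in X$. Independence: $\langle K\xi_{\sigma d},\xi_{\sigma d}\rangle=\langle U_\sigma K\xi_d,U_\sigma\xi_d\rangle=\langle K\xi_d,\xi_d\rangle$, and $G$ is transitive on $X$. Therefore $\langle K,S\rangle_{HS}=r$ for all $S=\xi_d\otimes\xi_d$, hence for all $S\in\mathcal C$. Taking $S=K$ gives $r=\|K\|_{HS}^2>0$.

**Step 3: $K$ turns $E_L$ into equality.** Define $d\sim d'$ iff $K\xi_d=K\xi_{d'}$. This equivalence relation on $X$ is $G$-invariant, since $K\xi_{\sigma d}=U_\sigma K\xi_d$. As $K$ is compact and $\|\xi_d\|\le1$, the set $\{K\xi_d:d\in X\}$ is relatively compact, hence separable, so it has at most $2^{\aleph_0}<\kappa$ elements. By (2), $E_L\cap X^2\subseteq{\sim}$.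

**Step 4: the intermediate point.** Let $c\,E_L\,c'$. Then
$$\langle K\xi_c,\xi_{c'}\rangle=\langle\xi_c,K\xi_{c'}\rangle=\langle\xi_c,K\xi_c\rangle=r>0.$$
The continuous functional $S\mapsto\langle S\xi_c,\xi_{c'}\rangle$ has the value $\langle\xi_c,\xi_e\rangle\langle\xi_e,\xi_{c'}\rangle$ at $\xi_e\otimes\xi_e$, and $K$ is a limit of convex combinations of such operators. So $\langle\xi_c,\xi_e\rangle\langle\xi_e,\xi_{c'}\rangle>0$ for some $e\in X$. Both factors are measures of clopen sets, hence nonnegative, so both are positive. $\square$

**Example 6.2.** We compute $K$ in the situation of Example 5.2. The sets $[R(x,e)]$ and $[R(x,se)]$ are disjoint, and their union omits only $[x=e]\cup[x=se]$, which has measure $0$. So $\xi_{se}=\mathbf 1-\xi_e$ in $H$. With $r_e=2\xi_e-\mathbf 1$ we get $r_{se}=-r_e$ and $\xi_e=\frac12(\mathbf 1+r_e)$, and the $r_e$ for $e$ in distinct orbits are orthonormal and orthogonal to $\mathbf 1$. Averaging $\xi_e\otimes\xi_e$ over both points of $n$ orbits, represented by $e_1,\dots,e_n$, cancels the mixed terms and leaves $\frac14\,\mathbf 1\otimes\mathbf 1+\frac1{4n}\sum_{k\le n}r_{e_k}\otimes r_{e_k}$.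 The last sum, with its factor, has norm $\frac1{4\sqrt n}$. So $\frac14\,\mathbf 1\otimes\mathbf 1\in\mathcal C$. Every $S\in\mathcal C$ satisfies $\|S\|_{HS}\ge\langle S,\mathbf 1\otimes\mathbf 1\rangle_{HS}=m^2=\frac14$, so $K=\frac14\,\mathbf 1\otimes\mathbf 1$. Then $K\xi_c=\frac18\mathbf 1$ for all $c$, and $r=\frac1{16}=\|K\|_{HS}^2$. For $c'=sc$, any $e\notin\{c,sc\}$ is an intermediate point.

**Proof of Theorem A.** Let $\mu$ witness amenability of $p$, let $\theta\in\Pi$, and let $c\,E_L\,c'$ in $X$. By Lemma 5.1, $\mu([\theta(x,c)])>0$. Apply Proposition 6.1 with $q=p$ and $\varphi=\theta$: there is $e\in X$ such that the clopen sets $[\theta(x,c)\wedge\theta(x,e)]$ and $[\theta(x,e)\wedge\theta(x,c')]$ of $S_p(\mathfrak C)$ have positive measure. So they are nonempty, and there are points $x_1,x_3\in X$ lying in them. By symmetry of $\theta$,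
$$\theta(c,x_1),\quad\theta(x_1,e),\quad\theta(e,x_3),\quad\theta(x_3,c').$$
Proposition 4.3 with $n=4$ gives $E_L=E_{KP}=\Theta^{\circ4}$ on $X$ and diameter at most $4$. $\blacksquare$

## 7. The part of $H$ with totally bounded orbits

For two-step chains we ask which part of the vector $\xi_c$ itself is constant on $E_L$-classes. By (2), any part whose $G$-orbit is totally bounded will do. From now on $q=p$, $\mu$ witnesses amenability of $p$, and $H$ is the space of Section 5.

**Definition.** $H_c$ is the closure of the sum of all finite-dimensional $G$-invariant subspaces of $H$; $H_w=H_c^\perp$; and $P$ is the orthogonal projection onto $H_c$.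

In Example 2.2, $H$ is two-dimensional (functions on $\{q_1,q_2\}$), so $H_c=H$. In general both subspaces are $G$-invariant, so $P$ commutes with all $U_\sigma$. The line spanned by $\mathbf 1$ is invariant, so $P\mathbf 1=\mathbf 1$. The space $H_w$ has no nonzero finite-dimensional $G$-invariant subspace, since such a subspace would lie in $H_c$. Finally, every $v\in H_c$ has a totally bounded orbit: $v$ is a norm limit of vectors $v'$ that lie in finite-dimensional invariant subspaces; the orbit of $v'$ is a bounded subset of such a subspace, hence totally bounded; and $\|U_\sigma v-U_\sigma v'\|=\|v-v'\|$.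

**Lemma 7.1.** Let $\varphi(x,y)$ be a formula over $\emptyset$. If $c,c'\in X$ and $c\,E_L\,c'$, then $P1_{[\varphi(x,c)]}=P1_{[\varphi(x,c')]}$.

*Proof.* The equality defines a $G$-invariant equivalence relation on $X$. The vectors $P1_{[\varphi(x,d)]}$, $d\in X$, form a single $G$-orbit of a vector of $H_c$. This orbit is totally bounded, hence separable, so it has at most $2^{\aleph_0}<\kappa$ elements. Apply (2). $\square$

With $\xi_d=1_{[\varphi(x,d)]}$ we obtain, for $c\,E_L\,c'$,
$$\langle\xi_c,\xi_{c'}\rangle=\|P\xi_c\|^2+\langle\xi_c-P\xi_c,\ \xi_{c'}-P\xi_{c'}\rangle. \tag{3}$$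
Positivity of the first term does not suffice, because the second can be negative. In Example 5.2 we have $c\,E_L\,sc$ and $\xi_c+\xi_{sc}=\mathbf 1$, so Lemma 7.1 gives $P\xi_c=\frac12\mathbf 1$; for $c'=sc$ equation (3) reads $0=\frac14-\frac14$. So we need to know when the $H_w$-part can be neglected. It can be after a suitable translation:

**Lemma 7.2.** *For finite $F\subset H_w$ and $\varepsilon>0$ there is $t\in G$ with $|\langle U_t\eta,\eta'\rangle|<\varepsilon$ for all $\eta,\eta'\in F$.*

*Proof.* The idea is that an average of translates with nonzero limit would produce a finite-dimensional invariant subspace of $H_w$. Let $A=\sum_{\eta\in F}\eta\otimes\eta\in HS(H_w)$, and let $K$ be the element of minimal norm of the closed convex hull of $\{U_tAU_t^{-1}:t\in G\}$. It is self-adjoint, compact and commutes with $G$. If $K\ne0$, the eigenspace of a nonzero eigenvalue is a nonzero finite-dimensional $G$-invariant subspace of $H_w$, which is impossible. So $K=0$: there are convex combinations of the $U_tAU_t^{-1}$ of arbitrarily small norm. Hence there is one with $\sum_i\lambda_i\langle U_{t_i}AU_{t_i}^{-1},A\rangle_{HS}<\varepsilon^2$,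 and so for some $i$
$$\sum_{\eta,\eta'\in F}\langle U_{t_i}\eta,\eta'\rangle^2=\langle U_{t_i}AU_{t_i}^{-1},A\rangle_{HS}<\varepsilon^2.\qquad\square$$

The next lemma says that $P$ respects positivity. This is not obvious from its definition as a projection.

**Lemma 7.3.** *For $v\in H$, $Pv$ lies in the weak closure of $\{U_tv:t\in G\}$. Consequently, for $D$ clopen and $\zeta$ a pointwise nonnegative simple function, $\langle P1_D,\zeta\rangle\ge0$.*

*Proof.* Let $F\subset H$ be finite and $\varepsilon>0$. We look for $h\in G$ such that $U_h$ nearly fixes $Pv$ and makes $v_w:=v-Pv\in H_w$ nearly orthogonal to $F$. Put $B=1+\max_{\zeta\in F}\|\zeta\|$. By total boundedness of the orbit of $Pv$ there are $k_1,\dots,k_n\in G$ such that for every $t\in G$ there is $i$ with $\|U_tPv-U_{k_i}Pv\|<\varepsilon/2B$. Apply Lemma 7.2 to the finite set consisting of $v_w$ and all $U_{k_i}(\zeta-P\zeta)$, $i\le n$, $\zeta\in F$: there is $t$ with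
$$|\langle U_tv_w,U_{k_i}(\zeta-P\zeta)\rangle|<\varepsilon/2\quad\text{for all }i\le n,\ \zeta\in F.$$
Pick $i$ for this $t$ and set $h=k_i^{-1}t$. Then $\|U_hPv-Pv\|=\|U_tPv-U_{k_i}Pv\|<\varepsilon/2B$. Since $U_hv_w\in H_w$,
$$\langle U_hv_w,\zeta\rangle=\langle U_hv_w,\zeta-P\zeta\rangle=\langle U_tv_w,U_{k_i}(\zeta-P\zeta)\rangle.$$
So for $\zeta\in F$,
$$|\langle U_hv-Pv,\zeta\rangle|\le\|U_hPv-Pv\|\,\|\zeta\|+|\langle U_hv_w,\zeta\rangle|<\varepsilon.$$
For the last claim, $\langle P1_D,\zeta\rangle$ is a limit of numbers $\langle U_t1_D,\zeta\rangle=\langle1_{tD},\zeta\rangle\ge0$. $\square$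

## 8. Avoiding cancellation with a thick formula: chains of length two

Fix $\theta\in\Pi$. Example 5.2 shows that positivity of measure alone cannot give two-step chains. We use thickness again, by contradiction: if $c\,E_L\,c'$ have no two-step $\theta$-chain, we will build an infinite sequence $(c_n)$ in $X$ with $\neg\theta(c_i,c_j)$ for $i\ne j$, which Lemma 4.2 forbids. The sequence is built by choosing each $c_n$ in the set
$$D_n=\bigcap_{i<n}[\neg\theta(x,c_i)]$$
while keeping $\mu(D_n)>0$. So now we put
$$\xi_d=1_{[\neg\theta(x,d)]}\qquad(d\in X);$$
again $\|\xi_d\|\le1$ and $U_\sigma\xi_d=\xi_{\sigma d}$. The measure of the next set is $\langle1_{D_n},\xi_{c_n}\rangle$, so two things are needed: a lower bound for $\langle P1_{D_n},\xi_{c_n}\rangle$, and control of the part of $1_{D_n}$ in $H_w$. The difficulty in the second is that $c_n$ must itself lie in $D_n$. The next lemma says that this is possible.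

**Lemma 8.1.** *For $D$ clopen with $\mu(D)>0$ and $\varepsilon>0$ there is $e\in X$ lying in $D$ with $|\langle1_D-P1_D,\xi_e\rangle|<\varepsilon$.*

*Proof.* Let $\eta=1_D-P1_D\in H_w$, so $\|\eta\|\le1$. Suppose that $|\langle\eta,\xi_e\rangle|\ge\varepsilon$ for all $e\in X$ lying in $D$.

**Step 1: many almost orthogonal translates of $\eta$.** Let $m>2/(\varepsilon^2\mu(D))$ be an integer. Choose $t_1,\dots,t_m\in G$ inductively, applying Lemma 7.2 to $\{\eta,U_{t_1}\eta,\dots,U_{t_n}\eta\}$ to find $t_{n+1}$, so that $|\langle U_{t_i}\eta,U_{t_j}\eta\rangle|<1/m$ for $i\ne j$.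

**Step 2: no point lies in many of the sets $t_iD$.** This is because one vector $\xi_e$ cannot correlate with many almost orthogonal vectors. Let $e\in X$, $I=\{i\le m:e\text{ lies in }t_iD\}$ and $k=|I|$. For $i\in I$ the point $t_i^{-1}e$ lies in $D$, so
$$|\langle U_{t_i}\eta,\xi_e\rangle|=|\langle\eta,\xi_{t_i^{-1}e}\rangle|\ge\varepsilon.$$
With suitable signs $s_i\in\{1,-1\}$,
$$k\varepsilon\le\Bigl\langle\sum_{i\in I}s_iU_{t_i}\eta,\ \xi_e\Bigr\rangle\le\Bigl\|\sum_{i\in I}s_iU_{t_i}\eta\Bigr\|\le(k+k^2/m)^{1/2}\le(2k)^{1/2},$$
using $k\le m$. So $k\le2/\varepsilon^2$.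

**Step 3: but the sets $t_iD$ have too much total measure.** The simple function $\sum_{i\le m}1_{t_iD}$ is constant on the pieces of a finite clopen partition, and each nonempty piece contains a type realized in $X$. So Step 2 gives $\sum_{i\le m}1_{t_iD}\le2/\varepsilon^2$ on all of $S_p(\mathfrak C)$. Integrating, $m\mu(D)\le2/\varepsilon^2$, against the choice of $m$. $\square$

**Proposition 8.2.** *If $c,c'\in X$ and $P\xi_c=P\xi_{c'}$, there is $x\in X$ with $\theta(c,x)\wedge\theta(x,c')$.*

*Proof.* Suppose not. Since $\theta$ is symmetric, saturation gives $[\neg\theta(x,c)]\cup[\neg\theta(x,c')]=S_p(\mathfrak C)$. So $\xi_c+\xi_{c'}-\mathbf 1$ is a pointwise nonnegative simple function.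

**Step 1: $\langle P1_D,\xi_d\rangle\ge\mu(D)/2$ for all clopen $D$ and all $d\in X$.** This is the lower bound on the compact part. Let $d=\sigma c$ and $d'=\sigma c'$. Then $P\xi_d=U_\sigma P\xi_c=U_\sigma P\xi_{c'}=P\xi_{d'}$, and $\xi_d+\xi_{d'}-\mathbf 1$ is pointwise nonnegative. Since $P$ is self-adjoint with $P^2=P$, $\langle P1_D,\xi_d\rangle=\langle1_D,P\xi_d\rangle=\langle1_D,P\xi_{d'}\rangle=\langle P1_D,\xi_{d'}\rangle$. So by Lemma 7.3
$$2\langle P1_D,\xi_d\rangle=\langle P1_D,\xi_d+\xi_{d'}\rangle=\langle P1_D,\mathbf 1\rangle+\langle P1_D,\xi_d+\xi_{d'}-\mathbf 1\rangle\ge\langle1_D,P\mathbf 1\rangle=\mu(D).$$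

**Step 2: the forbidden sequence.** We construct $c_0,c_1,\dots\in X$ with $\mu(D_n)>0$ and $c_n$ lying in $D_n$ for all $n$, where $D_0=S_p(\mathfrak C)$. Given $D_n$ with $\mu(D_n)>0$, Lemma 8.1 yields $c_n\in X$ lying in $D_n$ with $|\langle1_{D_n}-P1_{D_n},\xi_{c_n}\rangle|<\mu(D_n)/4$. By Step 1,
$$\mu(D_{n+1})=\langle1_{D_n},\xi_{c_n}\rangle>\frac{\mu(D_n)}2-\frac{\mu(D_n)}4>0.$$
For $i<n$ the point $c_n$ lies in $D_n\subseteq[\neg\theta(x,c_i)]$, so $\neg\theta(c_n,c_i)$, and by symmetry $\neg\theta(c_i,c_n)$. This contradicts Lemma 4.2. $\square$

**Proof of Theorem B.** Let $\theta\in\Pi$ and $c\,E_L\,c'$ in $X$. By Lemma 7.1, applied to the formula $\neg\theta$, we have $P\xi_c=P\xi_{c'}$. By Proposition 8.2 there is $x\in X$ with $\theta(c,x)\wedge\theta(x,c')$. So the hypothesis of Proposition 4.3 holds with $n=2$, and it gives $E_L=E_{KP}=\Theta\circ\Theta$ on $X$, with the intermediate point in $X$, and Lascar diameter at most $2$. $\blacksquare$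

## 9. Strong types read off from the projection $P$

The proof shows a little more. For *any* invariant Keisler measure $\mu$ on $S_p(\mathfrak C)$, the relation $E_L=E_{KP}$ on $X$ equals
$$\{(c,c')\in X^2:\ P1_{[\varphi(x,c)]}=P1_{[\varphi(x,c')]}\text{ for all formulas }\varphi(x,y)\text{ over }\emptyset\}.$$
Lemma 7.1 says that $E_L\cap X^2$ is contained in this set. Conversely, let $(c,c')$ be in the set. For each $\theta\in\Pi$, Proposition 8.2 gives $x\in X$ with $\theta(c,x)\wedge\theta(x,c')$. As $\Pi$ is closed under conjunction, compactness gives one $x\in X$ for all $\theta\in\Pi$, so by (1) $\Theta(c,x)\wedge\Theta(x,c')$, and $c\,E_L\,c'$. In Example 2.2 this is visible directly: $P$ is the identity, $1_{[E(x,c)]}$ is the indicator function of the type $q_i$ belonging to the class of $c$, and it determines that class.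

In particular, if $T$ is amenable, then Theorem B applies to every complete type over $\emptyset$, so every Lascar strong type of every short tuple has Lascar diameter at most $2$. This improves the bound $4$ in the known global result quoted in Section 1, and by Section 3 the number $2$ cannot be lowered.
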